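# Weak admissibility, Frobenius eigenvectors and $p$-divisible value groups

## 1. A line in a plane with a Frobenius

Let $p$ be a prime, $K_0=W(\mathbb F_p^{\rm alg})[\frac1p]$ with Frobenius $\sigma$, and let $v$ be the valuation with $v(p)=1$. Take the plane $D=K_0e_0\oplus K_0e_1$ with the $\sigma$-semilinear bijection $\phi_D$ given by
$$\phi_De_0=e_0,\qquad \phi_De_1=pe_1 .$$
Let $L\supset K_0$ be a complete field and let $F\subset D_L=D\otimes_{K_0}L$ be a line. We test $F$ in two ways.

The first test is linear algebra over $K_0$. For a $\phi_D$-stable subspace $D'\subset D$ we require $\dim(D'_L\cap F)\le v(\det\phi_D|_{D'})$. For $D'=D$ both sides are $1$. A line spanned by $\alpha e_0+\beta e_1$ with $\alpha,\beta\neq0$ is stable only if $\sigma(\alpha)/\alpha=p\,\sigma(\beta)/\beta$. This is impossible, since the left side has valuation $0$ and the right side has valuation $1$. So the only stable lines are $K_0e_0$ and $K_0e_1$, with determinants of valuation $0$ and $1$. The first test says exactly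 that $F\ne Le_0$.

The second test allows coefficients in a much larger ring. Let $C$ be the completion of an algebraic closure of $L$. There is a domain $\widetilde B\supset K_0$ with a bijective Frobenius $\phi$ extending $\sigma$, and an element $t\in \widetilde B$ with $\phi(t)=pt$. A subring $B\subset\widetilde B$ carries a ring homomorphism $\theta:B\to C$. These objects are defined in Section 2. For now we need three facts: $\phi^h(x)=p^{m}x$ with $h\ge 1$, $m<0$ has no solution $x\neq0$ in $\widetilde B$; every $a\in C$ is $\theta(x)$ for some $x\in B$ with $\phi(x)=px$; and $\theta(t)=0$. From $F$ one builds a module $M\subset D\otimes\widetilde B[t^{-1}]$ which contains $D$, is stable under $\phi=\phi_D\otimes\phi$, and in which a pole $t^{-1}z$ with $z\in D\otimes B$ is allowed if the vectors $\theta(\phi^{-m}z)$ lie in $F\otimes_LC$ for all $m\ge0$. The second test asks that $M$ have a basis of $\phi$-invariant vectors.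

If $F=Le_0$, then $t^{-1}e_0\in M$ and $\phi(t^{-1}e_0)=p^{-1}t^{-1}e_0$. In a module with an invariant basis, each coordinate of such a vector would satisfy $\phi(x)=p^{-1}x$, so it would be $0$. The second test fails. If $F\ne Le_0$, write $F=L(ae_0+e_1)$ and choose $x\in B$ with $\phi(x)=px$, $\theta(x)=a$. The vectors
$$e_0,\qquad t^{-1}(xe_0+e_1)$$
are both $\phi$-invariant: for the second, $\phi(t^{-1}(xe_0+e_1))=p^{-1}t^{-1}(pxe_0+pe_1)$. Both lie in $M$, since $\theta(xe_0+e_1)=ae_0+e_1\in F$ and $\phi^{-m}(xe_0+e_1)=p^{-m}(xe_0+e_1)$. Their wedge is $t^{-1}e_0\wedge e_1$. Lemma 3 below says that this vector generates $\wedge^2M$, so they form a basis of $M$. The second test succeeds.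

In this plane the two tests agree, over every $L$. In general the second test is harder to pass, because it also sees eigenvectors of $\phi$ whose coordinates lie in $\widetilde B$ and not in $K_0$. It is known that the tests agree when $L$ is a finite extension of the base field. The question is how large $L$ may be. Do the tests still agree if we only know that the value group of $L$ is finitely generated?

The answer will be yes, and a weaker property of the value group suffices, which is optimal. The question is posed in Urs Hartl, "On a Conjecture of Rapoport and Zink", arXiv:math/0605254 (2006).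

## 2. Period rings and their Frobenius eigenvectors

**The rings.** Let $E/\mathbb Q_p$ be a finite extension and $\breve E=E\cdot K_0$. A *complete valued extension* $K/\breve E$ is a field $K\supset\breve E$ complete for a rank-one absolute value extending that of $\breve E$. Let $C$ be the completion of an algebraic closure $\bar K$, and let $G_K=\mathrm{Gal}(\bar K/K)$. The *tilt* is $C^\flat=\varprojlim_{z\mapsto z^p}C$, an algebraically closed field of characteristic $p$. We write $z^\sharp\in C$ for the zeroth component of $z$ and put $v(z)=v(z^\sharp)$, with $|z|=p^{-v(z)}$. On $\mathcal O_{C^\flat}$ the map $z\mapsto z^\sharp\bmod p$ is a ring homomorphism. Two elements to keep in mind: $p^\flat=(p,p^{1/p},p^{1/p^2},\dots)$ with $v(p^\flat)=1$, and $\varepsilon_0=(1,\zeta_p,\zeta_{p^2},\dots)$ with $\zeta_p\ne1$.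

Let $\theta:W(\mathcal O_{C^\flat})[\frac1p]\to C$, $\sum p^k[z_k]\mapsto\sum p^kz_k^\sharp$, be Fontaine's map, and $\mathbf B^+_{\rm dR}$ the $\ker\theta$-adic completion, to which $\theta$ extends. Put $t=\log[\varepsilon_0]$. It generates the kernel of $\theta:\mathbf B^+_{\rm dR}\to C$. So $\mathbf B^+_{\rm dR}$ is a discrete valuation ring with uniformizer $t$, and we write $\mathrm{ord}_t$ for its valuation.

For $r>0$ let $\widetilde{\mathbf B}^{\dagger,r}$ be the set of $x=\sum_{k\ge k_0}p^k[z_k]\in W(C^\flat)[\frac1p]$ with $p^{-k}|z_k|^r\to0$. Let $\widetilde{\mathbf B}^{\dagger,r}_{\rm rig}$ be its Fréchet completion for the norms $|x|_s=\sup_kp^{-k}|z_k|^s$, $0<s\le r$. Put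
$$\widetilde B=\widetilde{\mathbf B}^\dagger_{\rm rig}=\bigcup_{r>0}\widetilde{\mathbf B}^{\dagger,r}_{\rm rig},\qquad B=\bigcap_{r>0}\widetilde{\mathbf B}^{\dagger,r}_{\rm rig}.$$
Here $t\in\widetilde B$ and $\phi(t)=pt$. The Frobenius $\phi$ is bijective on $\widetilde B$. Its inverse maps $\widetilde{\mathbf B}^{\dagger,r}_{\rm rig}$ into $\widetilde{\mathbf B}^{\dagger,pr}_{\rm rig}$, and for $r\ge1$ there is a natural embedding $\widetilde{\mathbf B}^{\dagger,r}_{\rm rig}\hookrightarrow\mathbf B^+_{\rm dR}$. Hence for each $x\in\widetilde B$ the element $\phi^{-m}(x)$ lies in $\mathbf B^+_{\rm dR}$ once $m\gg0$. On $B$ the maps $\theta\circ\phi^i$ are defined for all $i\in\mathbb Z$.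

An example of an element of $B$ is
$$u=\sum_{k\in\mathbb Z}p^k\big[(p^\flat)^{p^{-k}}\big],\qquad \phi(u)=\sum_kp^k\big[(p^\flat)^{p^{-(k-1)}}\big]=pu .\tag{1}$$
It converges for every norm $|\cdot|_s$, since $k+sp^{-k}\to\infty$ for $k\to\pm\infty$.

The field $K_0$ sits in $\widetilde B$ via $\mathbb F_p^{\rm alg}\subset\mathcal O_{C^\flat}$. The group $G_K$ acts isometrically and continuously on $C$ and on $C^\flat$. By functoriality it acts on all rings above, compatibly with $\phi$, $\theta$ and the embeddings; it fixes $K_0$, and $g(t)=\chi_{\rm cyc}(g)t$.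

**Comparison with the rings of Fargues and Fontaine.** We will quote facts from Fargues–Fontaine, *Courbes et fibrés vectoriels en théorie de Hodge $p$-adique*, Astérisque 406, Ch. 4 and 6, cited as [FF]. With $\rho=p^{-1/s}$ we have $|x|_s=(\sup_k|z_k|\rho^k)^s$. The ring $W(\mathcal O_{C^\flat})[\frac1p,\frac1{[p^\flat]}]$ is contained in $\widetilde{\mathbf B}^{\dagger,r}$. It is dense: the truncations of $x=\sum p^k[z_k]\in\widetilde{\mathbf B}^{\dagger,r}$ lie in it and converge to $x$ for every $|\cdot|_s$, $0<s\le r$, because $p^{-k}|z_k|^s\le\max(p^{-k},p^{-k}|z_k|^r)$. So $\widetilde{\mathbf B}^{\dagger,r}_{\rm rig}$ is their $B_{(0,p^{-1/r}]}$, and $B$ is their $B_{(0,1)}$ for the field $C^\flat$. These rings are domains, hence so is $\widetilde B$.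

**Eigenvectors lie in $B$.** If $x\in\widetilde B$ and $\phi^h(x)=p^mx$ with $h\ge1$, then $x=p^m\phi^{-h}(x)$. If $x\in\widetilde{\mathbf B}^{\dagger,r}_{\rm rig}$, this gives $x\in\widetilde{\mathbf B}^{\dagger,p^hr}_{\rm rig}$, and iterating gives $x\in B$. Hence $\widetilde B^{\phi^h=p^m}=B^{\phi^h=p^m}$.

**$\phi$-modules.** A *$\phi$-module* is a finite free $\widetilde B$-module with a $\phi$-semilinear bijection. For $h\ge1$, $d\in\mathbb Z$ let $\mathbf M(d,h)$ have basis $e_1,\dots,e_h$ with $\phi(e_i)=e_{i+1}$ for $i<h$ and $\phi(e_h)=p^de_1$; then $\phi^h(e_i)=p^de_i$ for all $i$. For instance $\mathbf M(0,1)=\widetilde B$ with $\phi$, and $t^{-1}\widetilde B\cong\mathbf M(-1,1)$. Moreover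
$$\mathbf M(0,h)\cong\mathbf M(0,1)^{\oplus h}.\tag{2}$$
Indeed, for $c\in\mathbb Q_{p^h}\subset K_0$ the vector $\sum_{i=0}^{h-1}\sigma^i(c)e_{i+1}$ is $\phi$-invariant. Letting $c$ run through a $\mathbb Q_p$-basis $(c_j)$ of $\mathbb Q_{p^h}$, we get a basis, since the matrix $(\sigma^i(c_j))$ is invertible by independence of characters.

**Facts that we use.** In [FF] the facts are also available with base field $\mathbb Q_{p^H}$ and uniformizer $p$: the ring $B$ is the same and the Frobenius is $\phi^H$.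

* (F1) [FF] $B^{\phi^h=p^m}=0$ for $h\ge1$, $m<0$, and $B^{\phi=1}=\mathbb Q_p$.
* (F2) [FF] For $m\ge1$ each nonzero $x\in B^{\phi=p^m}$ is a product of $m$ elements of $B^{\phi=p}\smallsetminus0$, unique up to order and factors in $\mathbb Q_p^\times$.
* (F3) [FF] The map $1+\mathfrak m_{C^\flat}\to B^{\phi=p}$, $\varepsilon\mapsto\log[\varepsilon]$, is an isomorphism of $\mathbb Q_p$-vector spaces, and it is $G_K$-equivariant. For each $H\ge1$ there is an exact sequence $0\to\mathbb Q_{p^H}\tau_H\to B^{\phi^H=p}\xrightarrow{\theta}C\to0$ with $\tau_H\ne0$; for $H=1$ one may take $\tau_1=t$.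
* (F4) (Kedlaya, *Slope filtrations revisited*, Doc. Math. 10 (2005), Thm. 4.5.7) Every $\phi$-module is a direct sum of modules $\mathbf M(d,h)$. In particular a rank one $\phi$-module has a generator $e$ with $\phi(e)=p^de$. Here $d$ is unique: if $a\in\widetilde B^\times$ and $\phi(a)=p^ma$, then $\phi(a^{-1})=p^{-m}a^{-1}$, and (F1) for $a$ and $a^{-1}$ gives $m=0$.
* (F5) (Ax, J. Algebra 15 (1970), 417–428) Let $K$ be complete of rank one, of characteristic $0$ and residue characteristic $p$, and put $\kappa=p/(p-1)^2\le2$. If $a\in\bar K$ and $v(ga-a)\ge A$ for all $g\in G_K$, there is $b\in K$ with $v(a-b)\ge A-\kappa$. The same holds for $a$ in the completion of $\bar K$: apply it to some $a'\in\bar K$ with $v(a-a')\ge A$. Letting $A\to\infty$, we see that the fixed field of $G_K$ on that completion is $K$.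

We also use that for each unit $a\in W(\mathbb F_p^{\rm alg})^\times$ there is a unit $c$ with $\sigma(c)=ac$. Modulo $p$ one solves $\bar c^{\,p-1}=\bar a$, and each further $p$-adic digit is the solution of one more polynomial equation over the algebraically closed field $\mathbb F_p^{\rm alg}$.

**Zeros of eigenvectors.** A nonzero $x\in B^{\phi=p^m}$ satisfies
$$\mathrm{ord}_t(x)\le m .\tag{3}$$
By (F1) and (F2), $m\ge 0$ and $x$ is an element of $\mathbb Q_p^\times$ times a product of $m$ nonzero elements of $B^{\phi=p}$. By (F3), such an element has order $0$ if its image under $\theta$ is nonzero, and otherwise lies in $\mathbb Q_p^\times t$ and has order $1$.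

## 3. Filtered isocrystals, the module $\mathbf M_{b,x}(V)$, and the two theorems

**Setting.** Let $G$ be a reductive group over $\mathbb Q_p$, $b\in G(K_0)$, and $\{\mu\}$ a $G(\mathbb Q_p^{\rm alg})$-conjugacy class of cocharacters of $G$ with field of definition $E$; put $\breve E=E\cdot K_0$. Let $\mathcal F$ be the projective $E$-variety of filtrations of type $\{\mu\}$, $\breve{\mathcal F}=\mathcal F\otimes_E\breve E$, and $\breve{\mathcal F}^{\rm an}$ its Berkovich analytification. We are in the case of Hodge–Tate weights $n-1$ and $n$: fix a faithful representation $V$ of $G$ of finite dimension $h$ such that every cocharacter in $\{\mu\}$ acts on $V\otimes\mathbb Q_p^{\rm alg}$ only with weights $n-1$ and $n$.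

A point $x\in\breve{\mathcal F}(L)$, for a complete valued extension $L/\breve E$, gives a filtration $\mathrm{Fil}^\bullet_x$ of $V\otimes L$ with $\mathrm{Fil}^{n-1}_x=V\otimes L$ and $\mathrm{Fil}^{n+1}_x=0$. So the datum is the subspace $F=\mathrm{Fil}^n_x$. The point $x$ determines an analytic point $y\in\breve{\mathcal F}^{\rm an}$ whose completed residue field $\mathcal H(y)$ embeds into $L$, and conversely $y$ is viewed as a point of $\breve{\mathcal F}(\mathcal H(y))$. In Section 1, $G=\mathrm{GL}_2$, $n=1$, and $\breve{\mathcal F}$ is a projective line. The line $F$ spanned by $Te_0+e_1$ over the completion of $K_0(T)$ for the Gauss norm gives a point $y$ with $\mathcal H(y)$ equal to that completion. This field is not finite over $K_0$, but its value group is $\mathbb Z$.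

**Definition (weak admissibility).** Let $D=V\otimes_{\mathbb{Q}_p} K_0$, $\phi_D=b\cdot(\mathrm{id}\otimes\sigma)$, $D_L=D\otimes_{K_0}L$. For a $\phi_D$-stable $K_0$-subspace $D'\subset D$ put $t_N(D')=v(\det\phi_D|_{D'})$ and $t_H(D')=\sum_ii\dim_L\mathrm{gr}^iD'_L$ for the induced filtration, that is,
$$t_H(D')=(n-1)\dim D'+\dim_L(D'_L\cap F).\tag{4}$$
The point $x$ is weakly admissible if $t_H(D')\le t_N(D')$ for all such $D'$, with equality for $D'=D$. Let $\breve{\mathcal F}^{wa}_b(L)$ be the set of weakly admissible $x\in\breve{\mathcal F}(L)$, and $\breve{\mathcal F}^{wa}_b\subset\breve{\mathcal F}^{\rm an}$ the set of $y$ that are weakly admissible as points of $\breve{\mathcal F}(\mathcal H(y))$.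

**Definition ($\mathbf M_{b,x}(V)$).** Let $x\in\breve{\mathcal F}(K)$ and $F=\mathrm{Fil}^n_xD_K$. Put
$$\mathrm{Fil}^0=\{y\in t^{-n}(D\otimes_{K_0}\mathbf B^+_{\rm dR}):\theta(t^ny)\in F\otimes_KC\},\qquad \iota_m=\phi_D^{-m}\otimes\phi^{-m},$$
$$\mathbf M_{b,x}(V)=\{y\in D\otimes_{K_0}\widetilde B[t^{-1}]:\iota_m(y)\in\mathrm{Fil}^0\text{ for all }m\gg0\},$$
with Frobenius $\phi=\phi_D\otimes\phi$. For each $y$ and $m\gg0$, $\iota_m(y)$ lies in $D\otimes\mathbf B^+_{\rm dR}[t^{-1}]$, so the condition makes sense. This is a $\phi$-module of rank $h$.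

**Definition ($\breve{\mathcal F}^0_b$).** Let $\breve{\mathcal F}^0_b\subset\breve{\mathcal F}^{\rm an}$ be the set of analytic points $y$ with $\mathbf M_{b,y}(V)\cong\mathbf M(0,1)^{\oplus h}$, formed with $K=\mathcal H(y)$; this does not depend on the choice of $V$. For a complete valued extension $L/\breve E$, let $\breve{\mathcal F}^0_b(L)$ be the set of $x\in\breve{\mathcal F}(L)$ whose analytic point lies in $\breve{\mathcal F}^0_b$.

It is known that $\breve{\mathcal F}^0_b$ is open in $\breve{\mathcal F}^{\rm an}$ and contained in $\breve{\mathcal F}^{wa}_b$, and that $\breve{\mathcal F}^0_b(L)=\breve{\mathcal F}^{wa}_b(L)$ for every finite $L/\breve E$. We use only the inclusion.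

**The condition on value groups.** Let $\Gamma_L=v(L^\times)\subset\mathbb R$, and consider
$$\bigcap_{j\ge0}p^j\Gamma_L=0.\tag{$\ast$}$$
If $\gamma=p^j\gamma_j$ with $\gamma_j\in\Gamma_L$ for all $j$, then $\gamma_1=p^{j-1}\gamma_j$ for all $j\ge1$, as $\Gamma_L$ is torsion-free. So the intersection is $p$-divisible, and $(\ast)$ says that $\Gamma_L$ contains no nonzero $p$-divisible subgroup. A finitely generated $\Gamma_L\cong\mathbb Z^r$ satisfies $(\ast)$. So does $\mathbb Z[1/q]$ for a prime $q\ne p$, which is not finitely generated. The groups $\mathbb Z[1/p]$, $\mathbb Q$ and $\mathbb R$ violate it.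

**Theorem 1.** If $L/\breve E$ is a complete valued extension satisfying $(\ast)$, then $\breve{\mathcal F}^0_b(L)=\breve{\mathcal F}^{wa}_b(L)$. In particular this holds if the value group of $L$ is finitely generated.

**Theorem 2.** Let $\Gamma\subset\mathbb R$ be a subgroup containing $1$ that violates $(\ast)$. Then there are $b\in\mathrm{GL}_5(K_0)$, $\{\mu\}$ with weights $0,1$ ($n=1$, $\breve E=K_0$), and a complete valued extension $L/K_0$ with $\Gamma_L=\Gamma$ and $\breve{\mathcal F}^0_b(L)\ne\breve{\mathcal F}^{wa}_b(L)$.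

So the answer to the question is yes, and Theorem 2 shows that $(\ast)$ is the right hypothesis on the value group.

**Two consequences of $(\ast)$.** First, $(\ast)$ passes to subgroups of $\Gamma_L$, and to finite extensions $L'/L$. Let $q=[\Gamma_{L'}:\Gamma_L]<\infty$. If $\gamma\in\bigcap_j p^j\Gamma_{L'}$, then $q\gamma\in\bigcap_j p^j\Gamma_L=0$.

Second, if $L$ satisfies $(\ast)$, then
$$\chi_{\rm cyc}^k\ne1\ \text{ on }G_L\text{ for all }k\ne0.\tag{5}$$
If $\chi_{\rm cyc}^k=1$, then $\chi_{\rm cyc}(G_L)$ lies in the finite $k$-torsion of $\mathbb Z_p^\times$, so some finite $L'/L$ contains all $\zeta_{p^N}$. Since $v(\zeta_{p^N}-1)=\frac1{p^{N-1}(p-1)}$, we get $1\in p^{N-1}\Gamma_{L'}$ for all $N$. This contradicts $(\ast)$ for $L'$.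

## 4. The top exterior power of $\mathbf M_{b,x}(V)$

The total degree of $M=\mathbf M_{b,x}(V)$ must be known: under weak admissibility it is $0$, so if $M$ is not trivial, it has a summand of negative degree. We first place $M$ inside a vector space. Let $Q=\mathrm{Frac}\,\widetilde B$, to which $\phi$ extends. For $d\in D$,
$$\iota_m(t^{-(n-1)}d)=p^{m(n-1)}t^{-(n-1)}\phi_D^{-m}d\in\mathrm{Fil}^0,$$
because $\theta$ kills $t^n$ times this vector. Hence $t^{-(n-1)}D\subset M$. So $M\otimes Q\to D\otimes Q$ is surjective, and both sides have dimension $h$; therefore $M\otimes Q=D\otimes Q$. It follows that for a direct summand $N\subset M$ of rank $s$, $\wedge^sN$ injects into $\wedge^sD\otimes\widetilde B[t^{-1}]$.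

By the solvability of $\sigma(c)=ac$ there is a generator $\omega$ of $\wedge^hD$ with $\phi_D\omega=p^{t_N(D)}\omega$.

**Lemma 3.** For $x\in\breve{\mathcal F}(K)$ and $M=\mathbf M_{b,x}(V)$ we have $\wedge^hM=\widetilde B\cdot t^{-t_H(D)}\omega$. Hence if $M\cong\bigoplus_i\mathbf M(d_i,h_i)$, then $\sum_id_i=t_N(D)-t_H(D)$.

*Proof.* Let $f=\dim F$, so $t_H(D)=(n-1)h+f$.

**Step 1: the generator is a power of $t$ times $\omega$.** By (F4), $\wedge^hM$ has a generator $\eta$ with $\phi\eta=p^d\eta$. As $t^{-(n-1)}D\subset M$, we have $t^{-(n-1)h}\omega=q\eta$ with $q\in\widetilde B$. As $M$ is finitely generated, $\eta\in t^{-k}\widetilde B\,\omega$ for some large $k$. Hence $qq'=t^{k'}$ for some $q'\in\widetilde B$, $k'\ge0$. Since $\eta$, $\omega$ and $t$ are eigenvectors of $\phi$ with eigenvalues in $p^{\mathbb Z}$, so are $q$ and $q'$; by (F1) they lie in $\bigcup_{m\ge0}B^{\phi=p^m}$. Factor both by (F2). By uniqueness every linear factor of $q$ lies in $\mathbb Q_p^\times t$, so $q=ct^m$ with $c\in\mathbb Q_p^\times$,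 $m\ge0$. Thus $\wedge^hM=\widetilde B\,t^{-(n-1)h-m}\omega$. It remains to show $m=f$.

**Step 2: $m\le f$, by comparison with $\mathrm{Fil}^0$.** Choose a basis of $D_C$ whose first $f$ members form a basis of $F_C=F\otimes_K C$, and lift it to a basis $(\tilde f_i)$ of $D\otimes\mathbf B^+_{\rm dR}$. Then $\mathrm{Fil}^0$ has the basis $t^{-n}\tilde f_i$ $(i\le f)$, $t^{-(n-1)}\tilde f_i$ $(i>f)$, so $\wedge^h\mathrm{Fil}^0=t^{-t_H(D)}\mathbf B^+_{\rm dR}\omega$. Write $\eta=a\,m_1\wedge\dots\wedge m_h$ with a basis $(m_i)$ of $M$ and $a\in\widetilde B^\times$. For $l\gg0$, $\iota_l(m_i)\in\mathrm{Fil}^0$ and $\phi^{-l}(a)\in\mathbf B^+_{\rm dR}$, so $\iota_l(\eta)\in\wedge^h\mathrm{Fil}^0$. But $\iota_l(\eta)$ is a nonzero element of $\mathbb Q_p$ times $t^{-(n-1)h-m}\omega$. Hence $(n-1)h+m\le t_H(D)$.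

**Step 3: preparation for $m\ge f$, an element vanishing at all but one residue class of points.** We want enough explicit elements of $M$. By Dieudonné–Manin choose $H\ge1$ and a $K_0$-basis $(e_l)$ of $D$ with $\phi_D^He_l=p^{c_l}e_l$, $c_l\in\mathbb Z$. Let $\tau_H\in B^{\phi^H=p}$ be as in (F3). Then $\theta(\phi^j\tau_H)=0$ if and only if $H\mid j$. If $j=Hi$, then $\phi^j\tau_H=p^i\tau_H$ and $\theta(\tau_H)=0$. Conversely, if $\theta(\phi^j\tau_H)=0$, then $\phi^j(\tau_H)=a\tau_H$ with $a\in\mathbb Q_{p^H}^\times$ by (F3). Iterating $H$ times, $p^j\tau_H=\phi^{jH}(\tau_H)=a'\tau_H$ with $v(a')=Hv(a)$, so $j=Hv(a)$ with $v(a)\in\mathbb Z$.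

Put $s=\prod_{j=1}^{H-1}\phi^{-j}(\tau_H)$ (so $s=1$ if $H=1$). Then $\phi^H(s)=p^{H-1}s$ and $\theta(s)\ne0$. If $H\nmid i$, then $\theta(\phi^is)=0$, because some $j\in\{1,\dots,H-1\}$ has $i-j\in H\mathbb Z$.

**Step 4: explicit elements of $M$.** Let $f_1,\dots,f_h$ be a basis of $D_C$ with $f_1,\dots,f_f$ a basis of $F_C$, and write $f_i=\sum_la_{il}e_l$. For $r\ge1$ the map $\theta:B^{\phi^H=p^r}\to C$ is surjective: by (F3), multiply the elements of $B^{\phi^H=p}$ by the $(r-1)$-st power of one element of $B^{\phi^H=p}$ with nonzero image under $\theta$. Fix an integer $N_0>\max_lc_l$ and choose $b_{il}\in B^{\phi^H=p^{N_0-c_l}}$ with $\theta(b_{il})=a_{il}/\theta(s)$. Put $y_i=\sum_lsb_{il}e_l$. Then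
$$\theta(y_i)=f_i,\qquad\phi^H(y_i)=p^{N_0+H-1}y_i .$$
If $H\mid m$, then $\iota_m(y_i)\in p^{\mathbb Z}y_i$ and $\theta(\iota_m(y_i))$ is a scalar multiple of $f_i$. If $H\nmid m$, the factor $\phi^{-m}(s)$ makes $\theta(\iota_m(y_i))=0$. Hence $t^{-n}y_i\in M$ for $i\le f$ and $t^{-(n-1)}y_i\in M$ for $i>f$.

**Step 5: $m\ge f$.** Write $y_1\wedge\dots\wedge y_h=r\omega$. Then $r\in B$, $\theta(r)\ne0$ since the $f_i$ are independent, and $\phi^H(r)\in p^{\mathbb Z}r$. By Step 4, $t^{-t_H(D)}r\omega\in\wedge^hM$, i.e. $r\in t^{f-m}\widetilde B$. Suppose $f>m$. Then $r=tr''$ with $r''\in\widetilde B$. For $l\gg0$ the element $\phi^{-Hl}(r'')$ lies in $\mathbf B^+_{\rm dR}$, so $\theta(\phi^{-Hl}(r))=0$. But $\phi^{-Hl}(r)\in p^{\mathbb Z}r$ and $\theta(r)\neq0$, a contradiction. So $m=f$.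

**Step 6: the degrees.** Multiplying all basis vectors of $\bigoplus\mathbf M(d_i,h_i)$ together, we get a generator of $\wedge^hM$ on which $\phi$ acts by $\pm p^{\sum d_i}$. A minus sign is removed by multiplying with some $c\in W(\mathbb F_p^{\rm alg})^\times$ with $\sigma(c)=-c$. On the other hand $\phi(t^{-t_H(D)}\omega)=p^{t_N(D)-t_H(D)}t^{-t_H(D)}\omega$. The exponent is unique by (F4). $\square$

This completes the example of Section 1, where $t_H(D)=1$. In the case $F=Le_0$ the lemma shows also that $t^{-1}e_0,e_1$ is a basis, so $M\cong\mathbf M(-1,1)\oplus\mathbf M(1,1)$.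

**Example (slope $1/2$).** Let $n=1$, $\phi_De_0=e_1$, $\phi_De_1=pe_0$, and let $F\subset D_K$ be any line. Here $D$ has no stable line, and $t_N(D)=1=t_H(D)$, so every $F$ is weakly admissible. We check that $M\cong\mathbf M(0,1)^{\oplus2}$ for every $K$. Otherwise, as the degrees add up to $0$ and by (2), $M$ contains some $\eta\ne0$ with $\phi\eta=p^{-d}\eta$, $d\ge1$. Write $\eta=t^{-k}(ae_0+be_1)$ with $a,b\in\widetilde B$. Then $\phi(a)=p^{k-d}b$ and $p\,\phi(b)=p^{k-d}a$. So $a,b$ are nonzero, and $\phi^2(a)=p^{2(k-d)-1}a$, $\phi^2(b)=p^{2(k-d)-1}b$, so they lie in $B$. Also $\phi(ab)=p^{2(k-d)-1}ab$. Since $\iota_l(\eta)\in p^{\mathbb Z}\eta$ lies in $\mathrm{Fil}^0\subset t^{-1}(D\otimes\mathbf B^+_{\rm dR})$ for $l\gg0$, both $a$ and $b$ have $t$-order at least $k-1$. By (3), $2(k-1)\le2(k-d)-1$, i.e. $2d\le1$, a contradiction.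

The argument weighs the zeros forced by $\mathrm{Fil}^0$ against the number of zeros that an eigenvector can have. The same comparison will end the general proof, once we can produce a subspace $D'\subset D$ to which it applies.

## 5. The summands of negative degree

**Lemma 4.** Let $x\in\breve{\mathcal F}(L)$ with $t_N(D)=t_H(D)$, and suppose $M=\mathbf M_{b,x}(V)$, formed with $K=L$, is not isomorphic to $\mathbf M(0,1)^{\oplus h}$. Then $M$ has a $G_L$-stable direct summand $N$, stable under $\phi$, of rank $s\ge1$, and $\wedge^sN$ has a generator $\eta$ with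
$$\phi\eta=p^{-\delta}\eta,\quad\delta>0,\qquad g\eta=\chi(g)\eta\quad(g\in G_L)\tag{6}$$
for a homomorphism $\chi:G_L\to\mathbb Q_p^\times$.

*Proof.* Write $M\cong\bigoplus_i\mathbf M(d_i,h_i)$ by (F4). By Lemma 3, $\sum d_i=0$. If no $d_i$ were negative, all would be $0$, and (2) would give $M\cong\mathbf M(0,1)^{\oplus h}$. So $N:=\bigoplus_{d_i<0}\mathbf M(d_i,h_i)$ has rank $s\ge1$, and $\delta:=-\sum_{d_i<0}d_i>0$.

**Step 1: a description of $N$ without choices.** $N$ is the $\widetilde B$-span of $Z=\{z\in M:\exists\,l,c\ge1,\ \phi^lz=p^{-c}z\}$. The basis vectors of the summands with $d_i<0$ lie in $Z$. Conversely, let $z\in Z$ have coefficient $x_i$ at the $i$-th basis vector of a summand $\mathbf M(d',h')$ with $d'\ge0$. From $\phi^{lh'}z=p^{-ch'}z$ we get $\phi^{lh'}(x_i)=p^{-ch'-ld'}x_i$, with negative exponent, so $x_i=0$ by (F1). Hence $Z\subset N$.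

**Step 2: Galois stability.** $G_L$ acts on $D\otimes\widetilde B[t^{-1}]$ through the second factor and commutes with $\phi$ and with the $\iota_m$. It preserves $\mathrm{Fil}^0$, because $F$ is defined over $L$ and $\theta(t^n\,gy)=\chi_{\rm cyc}(g)^{-n}g(\theta(t^ny))$. So it preserves $M$, $Z$ and $N$.

**Step 3: the character.** As in Step 6 of Lemma 3, $\wedge^sN$ has a generator $\eta$ with $\phi\eta=p^{-\delta}\eta$. Then $g\eta$ is another such generator, so $g\eta=\chi(g)\eta$ with $\chi(g)\in\widetilde B^\times$ and $\phi(\chi(g))=\chi(g)$. By (F1), $\chi(g)\in\mathbb Q_p^\times$. As $G_L$ fixes $\mathbb Q_p$, $\chi$ is a homomorphism. $\square$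

If $N$ came from a subspace of $D$, weak admissibility would apply to it. The next lemma says that a constant direction of $\eta$ is all that is needed.

**Lemma 5.** In the situation of Lemma 4, suppose that $\eta=X\eta_0$ with $X\in Q^\times$ and $\eta_0\in\wedge^sD$. Then there is a $\phi_D$-stable $D'\subset D$ with $t_H(D')\ge t_N(D')+\delta$. In particular $x$ is not weakly admissible.

*Proof.* **Step 1: a stable subspace.** Scale $\eta_0$ by $K_0^\times$ so that its coefficient at some vector $u_{i_0}$ of a $K_0$-basis of $\wedge^sD$ is $1$. From $\phi\eta=p^{-\delta}\eta$ we get $\phi_D(\eta_0)=\varrho\,\eta_0$ with $\varrho=p^{-\delta}X/\phi(X)$. Comparing coefficients at $u_{i_0}$ shows $\varrho\in K_0$, and $\varrho\ne0$ as $\phi_D$ is bijective. So $D':=\{d\in D:d\wedge\eta_0=0\}$ is $\phi_D$-stable.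

**Step 2: $D'$ spans the same space as $N$.** The element $\eta$ is, up to a unit, the wedge of a basis of $N$. Hence
$$D'\otimes_{K_0}Q=\{z\in D\otimes Q:z\wedge\eta=0\}=N\otimes_{\widetilde B}Q .$$
So $\dim D'=s$. Extending a basis of $D'$ to one of $D$, we see that $N\subset(D'\otimes Q)\cap(D\otimes\widetilde B[t^{-1}])=D'\otimes\widetilde B[t^{-1}]$.

**Step 3: counting zeros.** Choose $\omega'$ with $\wedge^sD'=K_0\omega'$ and $\phi_D\omega'=p^{t_N(D')}\omega'$, and write $\eta=z\omega'$ with $0\ne z\in\widetilde B[t^{-1}]$. Then $\phi(z)=p^{-\delta-t_N(D')}z$. Write $z=t^{-k_1}z''$ with $k_1\ge0$, $z''\in\widetilde B$. Then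
$$\phi(z'')=p^{a_1}z'',\qquad a_1=k_1-\delta-t_N(D'),$$
so $z''\in B$, and (3) gives $\mathrm{ord}_t(z'')\le a_1$.

For a lower bound let $(z_i)$ be a basis of $N$. For $l\gg0$,
$$\iota_l(z_i)\in\mathrm{Fil}^0\cap(D'\otimes\mathbf B^+_{\rm dR}[t^{-1}])=\{y\in t^{-n}(D'\otimes\mathbf B^+_{\rm dR}):\theta(t^ny)\in(F\cap D'_L)\otimes_LC\}.$$
As in Step 2 of Lemma 3, this lattice has determinant $t^{-(n-1)s-\dim(F\cap D'_L)}\mathbf B^+_{\rm dR}\omega'=t^{-t_H(D')}\mathbf B^+_{\rm dR}\omega'$. Since $\eta$ is a unit $a\in\widetilde B^\times$ times the wedge of the $z_i$, and $\phi^{-l}(a)\in\mathbf B^+_{\rm dR}$ for $l\gg0$, we get $\iota_l(\eta)\in t^{-t_H(D')}\mathbf B^+_{\rm dR}\omega'$. But $\iota_l(\eta)=p^{l\delta}z\omega'$. Hence $\mathrm{ord}_t(z)\ge-t_H(D')$, i.e. $\mathrm{ord}_t(z'')\ge k_1-t_H(D')$. Combining the two bounds gives $k_1-t_H(D')\le k_1-\delta-t_N(D')$, which is the claim. $\square$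

It remains to show, for $L$ satisfying $(\ast)$, that $\eta$ has constant direction. The coordinates of $\eta$, cleared of powers of $t$ and raised to a suitable tensor power, will be Frobenius eigenvectors in $B$ on which $G_L$ acts by a character. By (F2) they split into elements of $B^{\phi=p}$, and $G_L$ permutes the lines spanned by the factors. If every such line is the line $\mathbb Q_pt$, then all coordinates are $\mathbb Q_p$-multiples of the same power of $t$, and the direction is constant. So everything depends on the $\mathbb Q_p$-lines in $B^{\phi=p}$ that are stable under a Galois group.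

## 6. Galois-stable lines in $B^{\phi=p}$ and why one cannot pass to an infinite extension

**Lemma 6.** Let $L$ satisfy $(\ast)$ and let $\varepsilon\in1+\mathfrak m_{C^\flat}$, $\varepsilon\ne1$. If $g(\log[\varepsilon])\in\mathbb Q_p\log[\varepsilon]$ for all $g\in G_L$, then $\log[\varepsilon]\in\mathbb Q_pt$.

Some hypothesis is needed. Let $p$ be odd, $L$ the completion of $K_0(p^{1/p^\infty})$, with $\Gamma_L=\mathbb Z[1/p]$, and $u$ as in (1), with $p^\flat$ formed from the roots of $p$ in $L$. Then $G_L$ fixes $p^\flat$ and $u$, and $\phi(u)=pu$. The terms of $\theta(u)=\sum_kp^k\big((p^\flat)^{p^{-k}}\big)^\sharp$ have valuations $k+p^{-k}$. The minimum is $1$, attained only at $k=0$: for $k\ge1$ the value exceeds $1$, for $k=-1$ it is $p-1\ge2$, and for $k=-j$ with $j\ge2$ it is $p^j-j>1$. So $\theta(u)\ne0$, and $\mathbb Q_pu$ is a $G_L$-stable line different from $\mathbb Q_pt$.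

**The character of a stable line.** Put $\pi=\varepsilon-1$, so $0<v(\pi)<\infty$. For $a\in\mathbb Q_p^\times$,
$$v(\varepsilon^a-1)=p^{v_p(a)}v(\pi).\tag{7}$$
For $a\in\mathbb Z_p^\times$ this holds because $(1+\pi)^a-1=a\pi+\cdots$ with $a\not\equiv0$ mod $p$; for powers of $p$ apply Frobenius. By (F3), the hypothesis of Lemma 6 says $g\varepsilon=\varepsilon^{\chi(g)}$ with $\chi(g)\in\mathbb Q_p^\times$. As $g$ is isometric, (7) gives $\chi(g)\in\mathbb Z_p^\times$, and $\chi$ is a homomorphism. From $g\pi-\pi=\varepsilon(\varepsilon^{\chi(g)-1}-1)$ we get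
$$v(g\pi/\pi-1)=\big(p^{v_p(\chi(g)-1)}-1\big)v(\pi).\tag{8}$$
Since $G_L$ acts continuously on $C^\flat$, the left side is large for $g$ near $1$; hence $\chi$ is continuous.

**The case $\chi=1$.** Then $\pi$ is fixed by $G_L$, and so is each $\pi^{1/p^N}$. So $(\pi^{1/p^N})^\sharp\in C^{G_L}=L$ by (F5), and $v(\pi)/p^N\in\Gamma_L$. Hence $0\ne v(\pi)\in\bigcap_Np^N\Gamma_L$, which contradicts $(\ast)$. So $\chi=1$ cannot occur over a field satisfying $(\ast)$.

**The attempt with the fixed field of $\ker\chi$.** For $\chi\ne1$ it is natural to repeat this over $L_\infty$, the fixed field of $\ker\chi$. The argument runs over the completion of $L_\infty$ and gives $v(\pi)\in\bigcap_Np^N\Gamma_{L_\infty}$. Here it stops: $(\ast)$ passes to finite extensions, but $L_\infty/L$ is usually infinite. Take $L=K_0$ and $\varepsilon=\varepsilon_0$. Then $\chi=\chi_{\rm cyc}$, $v(\varepsilon_0-1)=\lim_Np^Nv(\zeta_{p^N}-1)=\frac p{p-1}$, and $\Gamma_{L_\infty}=\frac1{p-1}\mathbb Z[1/p]$ for $L_\infty=K_0(\zeta_{p^\infty})$.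 So there is no contradiction, and there can be none, because $\log[\varepsilon_0]=t$. The assumption $\log[\varepsilon]\notin\mathbb Q_pt$ has to enter.

**What the assumption gives.** If $\log[\varepsilon]\notin\mathbb Q_pt$, then $c=\theta(\log[\varepsilon])\ne0$ by (F3), and $gc=\chi(g)c$. Its logarithm, suitably normalized, is an element $\alpha\in C$ with $g\alpha-\alpha=\log\chi(g)$. By (F5), $\alpha$ is well approximated in the finite layers of $L_\infty/L$, and this produces elements of these layers with unusually large trace. In the cyclotomic tower the opposite happens. For $L=K_0(\zeta_{p^{k_0}})$, $k_0\ge1$, and $L_k=K_0(\zeta_{p^k})$, the powers $\zeta_{p^k}^i$, $0\le i<p^{k-k_0}$, form an $\mathcal O_L$-basis of $\mathcal O_{L_k}$. Their traces to $L$ are $p^{k-k_0}$ for $i=0$ and $0$ otherwise. So $\mathrm{Tr}(\mathcal O_{L_k})=p^{k-k_0}\mathcal O_L$. Scaling $u\in L_k^\times$ by $L^\times$ so that $0\le v(u)<\frac1{p^{k_0-1}(p-1)}$, we get $v(\mathrm{Tr}\,u)-v(u)\ge k-k_0-\frac1{p^{k_0-1}(p-1)}$,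 which tends to infinity with $k$. We will show that if $c\ne0$, the loss of valuation under traces stays bounded, and becomes arbitrarily small from some finite layer on. Then traces carry the valuation $v(\pi)/p^{k+j}$ down from a high layer to a layer $L_k$, and $L_k/L$ is finite.

## 7. Bounded traces: the proof of Lemma 6

Suppose $\log[\varepsilon]\notin\mathbb Q_pt$, and keep $\pi$, $\chi$, $c$ from Section 6. Put $U_k=1+p^k\mathbb Z_p$.

**Step 1: an additive form of the cocycle.** Choose $c'\in\bar L^\times$ with $|c/c'-1|<1$. Replace $L$ by a finite extension, which still satisfies $(\ast)$, such that $c'\in L$ and $\chi(G_L)\subset U_2$. Put $\alpha=\log(c/c')\in C$. From $g(c/c')=\chi(g)\,c/c'$,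
$$g\alpha-\alpha=\log\chi(g)\quad(g\in G_L),\qquad v(\log\chi(g))=v_p(\chi(g)-1),\tag{9}$$
where the second equation holds because $\chi(g)\in U_2$. We have excluded $\chi=1$ over fields with $(\ast)$. Since $U_2\cong\mathbb Z_p$ and $\chi(G_L)$ is compact and nontrivial, $\chi(G_L)=U_{k_0}$ for some $k_0\ge2$. For $k\ge k_0$ let $L_k/L$ be the finite extension with $G_{L_k}=\chi^{-1}(U_k)$; it is cyclic of degree $p^{k-k_0}$, and $L_{k_0}=L$. Choose $g_0\in G_L$ such that $\chi(g_0)$ is a topological generator of $U_{k_0}$, so $v(\log\chi(g_0))=k_0$.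

**Step 2: traces lose a bounded amount.** For $l\ge k\ge k_0$ put
$$d(l,k)=\inf_{u\in L_l^\times}\big(v(\mathrm{Tr}_{L_l/L_k}u)-v(u)\big),\qquad 0\le d(l,k)<\infty .$$
It is finite since the trace is not identically $0$, and nonnegative since conjugates have the same valuation. If $\mathrm{Tr}_{L_l/L_k}u\ne0$, we can split $v(\mathrm{Tr}_{L_l/L}u)-v(u)$ into the loss from $L_l$ to $L_k$ and the loss from $L_k$ to $L$; if $\mathrm{Tr}_{L_l/L_k}u=0$, the difference is $\infty$. So
$$d(l,k_0)\ge d(l,k)+d(k,k_0).\tag{10}$$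
For $g\in G_{L_k}$, (9) gives $v(g\alpha-\alpha)\ge k$. By (F5) over $L_k$ there is $\alpha_k\in L_k$ with $v(\alpha-\alpha_k)\ge k-\kappa$. Then
$$g_0\alpha_k-\alpha_k=\log\chi(g_0)+r_k,\qquad r_k=g_0(\alpha_k-\alpha)-(\alpha_k-\alpha),\qquad v(r_k)\ge k-\kappa,$$
and $r_k\in L_k$ since the other terms lie in $L_k$. Taking $\mathrm{Tr}_{L_k/L}$ kills the left side, so $\mathrm{Tr}(r_k)=-p^{k-k_0}\log\chi(g_0)$, which has valuation $(k-k_0)+k_0=k$. So $r_k\ne0$ and $v(\mathrm{Tr}\,r_k)\le v(r_k)+\kappa$. Hence $d(k,k_0)\le\kappa$ for all $k$.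

**Step 3: from some layer on, traces lose almost nothing.** By (10), $d(k,k_0)$ is nondecreasing in $k$; it is bounded by Step 2, so it converges to its supremum. Given $\beta>0$, choose $k$ with $d(k,k_0)$ within $\beta/3$ of the supremum. By (10),
$$d(l,k)\le d(l,k_0)-d(k,k_0)\le\beta/3\quad\text{for all }l\ge k.\tag{11}$$

**Step 4: roots of $\pi$ are nearly invariant.** Let $j\ge1$, put $\beta=\min\big(1,\frac{v(\pi)}{2p^j}\big)$, take $k$ as in (11), and put $w=\pi^{1/p^{k+j}}\in C^\flat$. For $l\ge k$ and $g\in G_{L_l}$, (8) gives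
$$v(gw/w-1)\ge A_l:=\frac{(p^l-1)v(\pi)}{p^{k+j}},\qquad A_k\ge\frac{v(\pi)}{2p^j}.$$
Since $z\mapsto z^\sharp\bmod p$ is a ring homomorphism, $(1+z)^\sharp\equiv1+z^\sharp\pmod p$ on $\mathcal O_{C^\flat}$. So
$$v(gw^\sharp/w^\sharp-1)\ge\beta\quad(g\in G_{L_k}).\tag{12}$$

**Step 5: an approximation $b$ of $w^\sharp$ in a high layer.** Choose $l\ge k$ with $A_l\ge p^2$. For $g\in G_{L_l}$ write $gw/w=1+z$, $v(z)\ge p^2$. Then $(1+z)^\sharp=\big((1+z^{1/p^2})^\sharp\big)^{p^2}$, and $v\big((1+z^{1/p^2})^\sharp-1\big)\ge1$ because $v(z^{1/p^2})\ge1$. If $v(d)\ge1$, then $v((1+d)^p-1)\ge v(d)+1$: the mixed binomial terms have valuation at least $1+v(d)$, and $v(d^p)=pv(d)\ge v(d)+1$. Applying this twice gives $v(gw^\sharp/w^\sharp-1)\ge3$, i.e. $v(gw^\sharp-w^\sharp)\ge3+v(w^\sharp)$. By (F5) over $L_l$ there is $b\in L_l$ with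
$$v(b/w^\sharp-1)\ge3-\kappa\ge1\ge\beta .$$
In particular $v(b)=v(w)=v(\pi)/p^{k+j}$. For $g\in G_{L_k}$, $gb/b$ is the product of $gw^\sharp/w^\sharp$ and $g(b/w^\sharp)\cdot(b/w^\sharp)^{-1}$. By (12) for the first factor and the choice of $b$ for the second, $v(gb/b-1)\ge\beta$.

**Step 6: the trace brings the valuation down to $L_k$.** By (11) there is $u\in L_l^\times$ with $v(\mathrm{Tr}_{L_l/L_k}u)\le v(u)+\frac23\beta<v(u)+\beta$. With $\rho$ running through $\mathrm{Gal}(L_l/L_k)$,
$$\mathrm{Tr}_{L_l/L_k}(ub)=b\Big(\mathrm{Tr}_{L_l/L_k}(u)+\sum_\rho\rho(u)\big(\tfrac{\rho b}b-1\big)\Big).$$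
The last sum has valuation at least $v(u)+\beta>v(\mathrm{Tr}\,u)$. Hence $v(b)=v(\mathrm{Tr}(ub))-v(\mathrm{Tr}(u))$, and both traces lie in $L_k^\times$. So
$$v(\pi)/p^{k+j}\in\Gamma_{L_k}.$$

**Step 7: contradiction with $(\ast)$.** The integer $k$ depends on $j$, so we must control the index. Since $[\Gamma_{L_k}:\Gamma_L]\le[L_k:L]=p^{k-k_0}$, there is $1\le f\le p^{k-k_0}$ with $f\,v(\pi)/p^{k+j}\in\Gamma_L$. Write $f=p^af'_j$ with $p\nmid f'_j$; then $a\le k-k_0$, so $k+j-a\ge j$. Thus
$$f'_jv(\pi)\in p^{k+j-a}\Gamma_L\subset p^j\Gamma_L\quad\text{for every }j\ge1 .$$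
Put $\gamma=f'_1v(\pi)\in\Gamma_L\smallsetminus0$. Then $f'_j\gamma\in p^j\Gamma_L$ and $p^j\gamma\in p^j\Gamma_L$. As $f'_j$ and $p^j$ are coprime, $\gamma\in p^j\Gamma_L$ for every $j$. This contradicts $(\ast)$ and proves Lemma 6. $\square$

## 8. Constant direction of $\eta$ and the proof of Theorem 1

**Step 1: reductions.** By (4), $t_H(D')$ does not change if $L$ is enlarged. So $x\in\breve{\mathcal F}(L)$ is weakly admissible if and only if its analytic point $y$ is. Hence $\breve{\mathcal F}^0_b\subset\breve{\mathcal F}^{wa}_b$ gives $\breve{\mathcal F}^0_b(L)\subset\breve{\mathcal F}^{wa}_b(L)$. Conversely let $x$ be weakly admissible. We have to show $y\in\breve{\mathcal F}^0_b$. As $\Gamma_{\mathcal H(y)}\subset\Gamma_L$ satisfies $(\ast)$, we may replace $L$ by $\mathcal H(y)$. Suppose $M=\mathbf M_{b,y}(V)\not\cong\mathbf M(0,1)^{\oplus h}$. Weak admissibility includes $t_H(D)=t_N(D)$, so Lemma 4 gives $N$, $s$, $\delta$, $\eta$, $\chi$. We show that $\eta\in Q^\times\eta_0$ for some $\eta_0\in\wedge^sD$.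 Then Lemma 5 contradicts weak admissibility.

**Step 2: eigenvector coordinates.** Choose $k\ge0$ with $\eta':=t^k\eta\in\wedge^sD\otimes\widetilde B$. Then $\phi\eta'=p^a\eta'$ with $a=k-\delta$, and $g\eta'=\chi'(g)\eta'$ with $\chi'=\chi\chi_{\rm cyc}^k$. Let $\wedge^sD=\bigoplus_\lambda S_\lambda$ be the slope decomposition and $\eta'=\sum_\lambda\eta'_\lambda$ accordingly. Each $\eta'_\lambda$ satisfies the same two equations. Slopes may be fractional, so we pass to tensor powers: let $H\ge1$ with $H\lambda\in\mathbb Z$ for all $\lambda$. The isocrystal $S_\lambda^{\otimes H}$ is isoclinic of integral slope $H\lambda$, so it has a $K_0$-basis $(w_i)$ with $\phi w_i=p^{H\lambda}w_i$. Write $(\eta'_\lambda)^{\otimes H}=\sum_ix_iw_i$ with $x_i\in\widetilde B$. Then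
$$\phi(x_i)=p^{m_\lambda}x_i,\quad m_\lambda=H(a-\lambda),\qquad gx_i=\chi'(g)^Hx_i .\tag{13}$$

**Step 3: if $x_i\ne0$, then $m_\lambda\ge0$ and $x_i\in\mathbb Q_p^\times t^{m_\lambda}$.** By (F1), $m_\lambda\ge0$, and if $m_\lambda=0$ then $x_i\in\mathbb Q_p^\times$. Let $m=m_\lambda>0$. By (F2) and (F3), $x_i=t_1\cdots t_m$ with $t_j=\log[\varepsilon_j]$, where now $\varepsilon_1,\dots,\varepsilon_m\in 1+\mathfrak m_{C^\flat}$ are different from $1$. As $gx_i\in\mathbb Q_p^\times x_i$, uniqueness in (F2) shows that $G_L$ permutes the finitely many lines $\mathbb Q_pt_j$. The stabilizer of $\mathbb Q_pt_j$ has finite index. By (7) it equals $\{g:g\varepsilon_j\in\varepsilon_j^{\mathbb Z_p^\times}\}$. This set is closed, since $\varepsilon_j^{\mathbb Z_p^\times}$ is compact and $g\mapsto g\varepsilon_j$ is continuous. A closed subgroup of finite index is open, so the stabilizer is $G_{L'}$ for a finite $L'/L$. The field $L'$ satisfies $(\ast)$, and Lemma 6 over $L'$ gives $t_j\in\mathbb Q_p^\times t$ for each $j$.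

**Step 4: only one slope occurs.** If $\eta'_\lambda\ne0$, some $x_i\ne0$, as $\widetilde B$ is a domain. By Step 3 and (13), $\chi'^H=\chi_{\rm cyc}^{m_\lambda}$ on $G_L$. For two different slopes the exponents $m_\lambda$ differ, and this would contradict (5). So $\eta'=\eta'_\lambda$ for one $\lambda$, and with $m=m_\lambda$,
$$\eta'^{\otimes H}=t^mw,\qquad0\ne w\in(\wedge^sD)^{\otimes H}.$$

**Step 5: extracting the direction.** In a $K_0$-basis $(u_i)$ of $\wedge^sD$ write $\eta'=\sum X_iu_i$. Comparing coefficients in $\eta'^{\otimes H}=t^mw$, we get $X_{i_1}\cdots X_{i_H}=t^ma_{i_1\dots i_H}$ with $a_{i_1\dots i_H}\in K_0$. Choose $i_0$ with $X_{i_0}\ne0$. Then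
$$\frac{X_j}{X_{i_0}}=\frac{X_{i_0}^{H-1}X_j}{X_{i_0}^H}\in K_0\quad\text{for all }j .$$
So $\eta'=X_{i_0}\eta_0$ with $\eta_0\in\wedge^sD$, and $\eta=t^{-k}X_{i_0}\eta_0$. Lemma 5 now gives a $\phi_D$-stable $D'$ with $t_H(D')\ge t_N(D')+\delta>t_N(D')$, which contradicts weak admissibility. So $M\cong\mathbf M(0,1)^{\oplus h}$, i.e. $x\in\breve{\mathcal F}^0_b(L)$. A finitely generated value group satisfies $(\ast)$, so Theorem 1 is proved. $\blacksquare$

## 9. A point of a Grassmannian over a field with $p$-divisible values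

We prove Theorem 2. The example after Lemma 6 shows the mechanism: if $\Gamma$ contains a $p$-divisible subgroup, there are Frobenius eigenvectors whose images under $\theta$ lie in $L$ itself. We assemble such eigenvectors into a vector with coordinates in $B$ and choose $F$ to contain its images. Let $0<\gamma\in\bigcap_jp^j\Gamma$.

**Step 1: the field.** There is a complete algebraically closed $\Omega\supset K_0$ with $v(\Omega^\times)=\mathbb R$. For instance, adjoin independent variables $T_r$ $(r\in\mathbb R)$ to $K_0$ with the valuation $v(\sum_Ia_IT^I)=\min_I\big(v(a_I)+\sum_rI_r\,r\big)$, take an algebraic closure, and complete it. The group $\mathcal O_\Omega^\times$ is divisible, hence injective, so $v:\Omega^\times\to\mathbb R$ has a homomorphic section $s$. The homomorphism $\mathbb Z\to\mathcal O_\Omega^\times$, $1\mapsto p/s(1)$, extends to $\mathbb R$ by injectivity. Multiplying $s$ by the extension, we may assume $s(1)=p$.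

Let $L$ be the closure of $K_0(s(\Gamma))$ in $\Omega$. As $s(\rho+1)=p\,s(\rho)$, elements of $K_0[s(\Gamma)]$ are finite sums $\sum a_\rho s(\rho)$ over representatives $\rho$ of $\Gamma/\mathbb Z$ with $a_\rho\in K_0$. The nonzero terms have distinct valuations, which lie in $\Gamma$. So $\Gamma_L=\Gamma$. Take for $C$ the closure of the algebraic closure of $L$ in $\Omega$. Since $\gamma/p^m\in\Gamma$ for all $m\ge 0$, we have $X:=(s(\gamma),s(\gamma/p),s(\gamma/p^2),\dots)\in C^\flat$, with $v(X)=\gamma>0$ and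
$$(X^{p^i})^\sharp=s(p^i\gamma)\in L\quad\text{for all }i\in\mathbb Z .$$

**Step 2: an isocrystal for which weak admissibility is automatic.** Let $G=\mathrm{GL}_5$, $V$ the standard representation, $n=1$. Let $D$ have basis $e_0,\dots,e_4$ with $\phi_De_i=e_{i+1}$ for $i<4$ and $\phi_De_4=p^2e_0$, and let $\{\mu\}$ have $\dim\mathrm{Fil}^1=2$. Then $\breve E=K_0$. The isocrystal $D$ is simple of slope $2/5$, and $t_N(D)=2=t_H(D)$. So every point of $\breve{\mathcal F}(L)$ is weakly admissible.

**Step 3: a vector with $\phi^2z=pz$.** Let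
$$u=\sum_{k\in\mathbb Z}p^k\big[X^{p^{-10k}}\big].$$
It converges in $B$, since $k+s\gamma p^{-10k}\to\infty$ for $k\to\pm\infty$ and every $s>0$. It is nonzero: two given terms have equal norm $|\cdot|_s$ for at most one $s$, so for all $s$ outside a countable set exactly one term has maximal norm. Shifting $k$ gives $\phi^{10}(u)=pu$. Moreover $\theta(\phi^iu)=\sum_kp^ks(p^{i-10k}\gamma)\in L$ for all $i\in\mathbb Z$. Put
$$z=u\,e_0+p^{-1}\phi^6(u)e_1+p^{-1}\phi^2(u)e_2+p^{-2}\phi^8(u)e_3+p^{-2}\phi^4(u)e_4 .$$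
Since $\phi_D^2$ maps $e_0\mapsto e_2$, $e_1\mapsto e_3$, $e_2\mapsto e_4$, $e_3\mapsto p^2e_0$, $e_4\mapsto p^2e_1$, the coefficients of $\phi^2(z)$ at $e_0,\dots,e_4$ are
$$\phi^{10}(u)=pu,\quad\phi^6(u),\quad\phi^2(u),\quad p^{-1}\phi^8(u),\quad p^{-1}\phi^4(u).$$
That is, $\phi^2(z)=pz$.

**Step 4: the point $x$ and a vector of negative slope.** The vectors $\theta(z)$ and $\theta(\phi(z))$ lie in $D_L$. Let $F\subset D_L$ be a $2$-dimensional subspace containing both, and $x\in\breve{\mathcal F}(L)$ the corresponding point. For all $m$, $\iota_m(z)\in p^{\mathbb Z}z\cup p^{\mathbb Z}\phi(z)$, so $\theta(\iota_m(z))\in F$. Hence $z':=t^{-1}z\in\mathbf M_{b,x}(V)$, formed with $K=L$. It is nonzero, and $\phi^2(z')=p^{-2}\cdot p\,z'=p^{-1}z'$. By (F1), $\mathbf M(0,1)^{\oplus5}$ contains no such element. So $\mathbf M_{b,x}(V)\not\cong\mathbf M(0,1)^{\oplus5}$ over $L$.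

**Step 5: from $L$ to the residue field of the analytic point.** The set $\breve{\mathcal F}^0_b(L)$ is defined by the module over $\mathcal H(y)$, where $y$ is the analytic point of $x$. Suppose $y\in\breve{\mathcal F}^0_b$. Then $\mathbf M_{b,y}(V)$, formed over $\mathcal H(y)$, has a basis $m_1,\dots,m_5$ of $\phi$-invariant elements. By Lemma 3, $m_1\wedge\dots\wedge m_5=c\,t^{-2}\omega$ with $c\in\widetilde B^\times$. As $\phi(t^{-2}\omega)=p^{-2}p^2t^{-2}\omega=t^{-2}\omega$, $c$ is $\phi$-invariant, so $c\in\mathbb Q_p^\times$ by (F1).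

The embedding $\mathcal H(y)\hookrightarrow L$ extends to an isometric embedding of the completed algebraic closures. It induces maps of all rings involved, compatible with $\phi$, $\theta$ and the subspaces $F$. It sends $t$ to an element of $\mathbb Z_p^\times t$, since it sends one compatible system of $p$-power roots of unity to another. So the $m_i$ map to $\phi$-invariant elements of $\mathbf M_{b,x}(V)$ whose wedge lies in $\mathbb Q_p^\times t^{-2}\omega$. By Lemma 3 over $L$ this wedge generates $\wedge^5\mathbf M_{b,x}(V)$. So the images form a basis, and $\mathbf M_{b,x}(V)\cong\mathbf M(0,1)^{\oplus5}$, which contradicts Step 4. Hence $x\in\breve{\mathcal F}^{wa}_b(L)\smallsetminus\breve{\mathcal F}^0_b(L)$. $\blacksquare$
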